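# Ideals of $O[x]/(c)$ and the characteristic polynomial map over local fields

## 1. The sum of $[B:I]^{-1}$ over the ideals of a ring

**Definition 1.** For a commutative ring $B$ put
$$Z(B)=\sum_{I}\,[B:I]^{-1}\in[1,\infty],$$
the sum over all ideals $I\subset B$ of finite index. The ideal $I=B$ contributes $1$.

**Example 1.** Let $O$ be a discrete valuation ring with uniformizer $t$ and residue field of $q$ elements. Its nonzero ideals are $t^iO$, of index $q^i$, so $Z(O)=\sum_i q^{-i}=(1-q^{-1})^{-1}$.

**Example 2.** Let $R=O[x]/(x^2)=O\oplus Ox$ with the same $O$. Let $I$ be an ideal of finite index, let $t^aO$ be its image under $x\mapsto 0$, and let $I\cap Ox=t^bOx$. Some $t^a+sx$ lies in $I$, and $x(t^a+sx)=t^ax$, so $b\le a$. Conversely, for $b\le a$ and $s\in O/t^b$ the set $O(t^a+sx)+Ot^bx$ is an ideal, of index $q^{a+b}$, and different $s$ give different ideals. Hence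
$$Z(R)=\sum_{0\le b\le a}q^b\,q^{-a-b}=\sum_{a\ge0}(a+1)q^{-a}=(1-q^{-1})^{-2}.$$

Two formal properties will be used all the time. First, $Z(B)$ depends only on the ring $B$, not on any presentation of it. Second, $Z(B_1\times B_2)=Z(B_1)Z(B_2)$, because the ideals of a product are the products of ideals.

The first property is stronger than it looks. Recall two forms of the Weierstrass theorem, for a field $k$.

* (W1) If $c\in k[[t]][x]$ is monic of degree $n$ with $c\equiv x^n\pmod t$, then $k[[t]][x]/(c)\to k[[t,x]]/(c)$ is an isomorphism.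
* (W2) If $h\in k[[t,x]]$ and $h(t,0)$ has order $e<\infty$ in $t$, then $h=u\tilde h$ for a unique unit $u\in k[[t,x]]^\times$ and a unique $\tilde h\in k[[x]][t]$ that is monic of degree $e$ in $t$ with $\tilde h\equiv t^e\pmod x$.

In $k[[t,x]]$ the letters $t$ and $x$ play equal roles, so (W1) also holds with $t$ and $x$ exchanged.

**Example 3.** Let $k$ be finite with $q$ elements. For $c=x^n-t$ we get $k[[t]][x]/(c)\cong k[[t,x]]/(x^n-t)\cong k[[x]]$, so $Z=(1-q^{-1})^{-1}$, even if the characteristic divides $n$ and $c$ is inseparable. For $c=(x^p-t)^2$ with $p=\operatorname{char}k$, exchanging the variables gives $k[[x]][t]/((t-x^p)^2)\cong k[[x]][y]/(y^2)$, and $Z=(1-q^{-1})^{-2}$ by Example 2. A polynomial of degree $2p$ over $k[[t]]$ has become one of degree $2$ over $k[[x]]$.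

Here is what $Z$ is for. Let $O$ be the ring of integers of a non-archimedean local field with residue field of $q$ elements. Choose a random matrix $A\in\mathfrak{gl}_n(O)$ and look at its characteristic polynomial, a random monic polynomial $c$ of degree $n$ over $O$. We shall see (Proposition 1) that the density of this random polynomial at $c$ is
$$\prod_{i=1}^n(1-q^{-i})\cdot Z\bigl(O[x]/(c)\bigr).$$
The question of these notes is whether that density is bounded. The formula turns it into a question about rings, where one may exchange $t$ and $x$.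

## 2. Analytically FRS maps and three statements about the Chevalley map

**Notation.** $F$ is a non-archimedean local field of any characteristic, $O$ its ring of integers, $t$ a uniformizer, $k$ the residue field, $q=|k|$. The valuation $v$ has $v(t)=1$ and is extended to $\bar F$; $|\cdot|=q^{-v}$ on $F$. When we write $F=k((t))$ we mean the equal characteristic case, with $O=k[[t]]$.

Let $\mathfrak c_n(F)$, resp. $\mathfrak c_n(O)$, be the set of monic polynomials $c=x^n+c_1x^{n-1}+\dots+c_n$ over $F$, resp. $O$. We write $\mathfrak c$ when $n$ is clear. A monic $c$ over $F$ lies in $\mathfrak c(O)$ if and only if all its roots have $v\ge0$. The additive Haar measures $dA,dc,dv,dg$ give volume $1$ to $\mathfrak{gl}_n(O),\mathfrak c(O),O^n,\mathfrak{gl}_n(O)$. Inequalities between positive measures are setwise. The *Chevalley map* $p:\mathfrak{gl}_n\to\mathfrak c$ sends a matrix to its characteristic polynomial.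

**Definition 2.** Let $\mathbf X$ be a smooth variety over $F$ and $X=\mathbf X(F)$. A *smooth compactly supported measure* on $X$ is a measure with compact support which, in a suitable analytic chart around each point, is a locally constant function times a Haar measure. Let $\phi:\mathbf M\to\mathbf N$ be a flat morphism of smooth varieties over $F$ whose fibers are reduced and normal, and let $M=\mathbf M(F)$, $N=\mathbf N(F)$. Then $\phi$ is *analytically FRS* (an-FRS) if for every smooth compactly supported measure $\mu_M$ on $M$ there are a smooth compactly supported measure $\mu_N$ on $N$ and a bounded function $f$ on $N$ with $\phi_*(\mu_M)=f\mu_N$.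

A map over $\mathbb F_\ell$ is called an-FRS if it becomes so after extension of scalars to $\mathbb F_\ell((t))$.

**Example 4.** Consider $(u,w)\mapsto uw$ on $O^2$. The density at $s\in O$, $s\ne0$, is the integral of $|u|^{-1}du$ over the $u$ with $u\in O$ and $s/u\in O$. The shell $v(u)=i$ has volume $q^{-i}(1-q^{-1})$, so the density is
$$g(s)=\int_{0\le v(u)\le v(s)}|u|^{-1}du=(1-q^{-1})(v(s)+1),\tag{1}$$
which is unbounded. The fiber $uw=0$ is reduced but not normal, so Definition 2 does not apply to this map.

**Example 5.** The map $(u,w,y,z)\mapsto uw-yz$ is an-FRS. Its fibers are hypersurfaces of dimension $3$ that are smooth away from at most one point, so they are normal, and the map is flat. The density on $O^4$ is $s\mapsto\int_Og(s-r)g(r)\,dr$ with $g$ extended by $0$ off $O$. By Cauchy–Schwarz it is at most $\int_Og^2$, and $\sum_j(j+1)^2q^{-j}<\infty$. Any smooth compactly supported measure on $F^4$ is bounded by a multiple of Haar measure on some $t^{-N}O^4$, and scaling by $t^{-N}$ multiplies values by $t^{-2N}$; so its density is bounded too.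

The following statement is conjectured in Avraham Aizenbud, Dmitry Gourevitch, David Kazhdan, and Eitan Sayag, "The jet schemes of the nilpotent cone of $\mathfrak{gl}_n$ over $\mathbb F_\ell$ and analytic properties of the Chevalley map", arXiv:2602.16384 (2026). We prove it.

**Theorem 1.** For every finite field $\mathbb F_\ell$ and every $n\ge1$, the Chevalley map $p:\mathfrak{gl}_n\to\mathfrak c$ is an-FRS over $F=\mathbb F_\ell((t))$.

Two stronger statements follow in Sections 12 and 13; Theorem 1 does not depend on them.

**Theorem 2.** Over any non-archimedean local field $F$, for every smooth compactly supported measure $\mu$ on $\mathfrak{gl}_n(F)$ we have $p_*\mu=f\,dc$ with $f$ continuous and compactly supported. For $\mu=1_{\mathfrak{gl}_n(O)}dA$, $f(c)=\prod_{i=1}^n(1-q^{-i})\,Z(O[x]/(c))$ at every $c\in\mathfrak c(O)$.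

**Theorem 3.** Let $F$ be any non-archimedean local field, $f$ the continuous density of $p_*(1_{\mathfrak{gl}_n(O)}dA)$, $C_n(F)=\sup_cf(c)$, and
$$\beta_n=\prod_{i=1}^n\frac{1-q^{-i}}{1-q^{-1}} .$$
(i) $f(c)=\beta_n$ whenever $c$ splits over $O$; in particular $f(x^n)=\beta_n$, and $C_n(F)\ge\beta_n$. (ii) For $n\le3$, $C_n(F)=\beta_n$. Equivalently, for $n\le3$, $Z(O[x]/(c))\le(1-q^{-1})^{-n}$ for all $c\in\mathfrak c_n(O)$, with equality if $c$ splits.

For $n\ge4$ the equality $C_n=\beta_n$ is not claimed; the proof gives $\beta_n\le C_n<\infty$.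

First we check that Definition 2 applies to $p$. Call a matrix *regular* if its minimal polynomial has degree $n$; equivalently, if it has a cyclic vector, i.e. is conjugate to a companion matrix.

**Lemma 1.** $p$ is flat with geometrically normal and reduced fibers, and it is smooth at regular matrices.

*Proof.* Work over $\bar F$; flatness descends. A fiber of $p$ is a finite union of conjugacy orbits. Suppose $A$ has Jordan type $\lambda^{(\alpha)}$ at the eigenvalue $\alpha$. Since $\dim\operatorname{Hom}_{\bar F[x]}(\bar F[x]/x^a,\bar F[x]/x^b)=\min(a,b)$, the centralizer $Z(A)$ satisfies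
$$\dim Z(A)=\sum_\alpha\sum_{i,j}\min(\lambda_i^{(\alpha)},\lambda_j^{(\alpha)})=n+2\sum_\alpha\sum_{i<j}\min(\lambda_i^{(\alpha)},\lambda_j^{(\alpha)}).$$
So each fiber contains exactly one regular orbit, of dimension $n^2-n$, and its other orbits have dimension at most $n^2-n-2$. All fibers have dimension $n^2-n$, so $p$ is flat by miracle flatness. The fibers are cut out by $n$ equations in affine $n^2$-space, so they are complete intersections; hence they satisfy Serre's condition $S_2$, and each component has dimension $n^2-n$, so the regular orbit is dense. A regular matrix is $gC_cg^{-1}$ with $C_c$ a companion matrix, and $c'\mapsto gC_{c'}g^{-1}$ is a section of $p$ through it. So the differential of $p$ is surjective there, and $p$ is smooth there. Thus each fiber is smooth outside codimension $\ge2$, and Serre's criterion says that it is reduced and normal. $\square$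

On $\mathfrak c(F)$ we use two operations, for $a\in F$ and $z\in F^\times$:
$$(\sigma_ac)(x)=c(x-a),\qquad(\tau_zc)(x)=z^nc(x/z),\ \text{ i.e. } c_i\mapsto z^ic_i .$$
They move each root $\theta$ to $\theta+a$ and $z\theta$. Hence $p(zA+a)=\sigma_a\tau_z\,p(A)$. The map $\sigma_a$ preserves $dc$, and $\tau_t$ multiplies volumes by $q^{-n(n+1)/2}$.

## 3. Degrees one and two by hand

For $n=1$ the map is $A\mapsto x-A$, an isomorphism; the density is $1$.

For $n=2$ take $A=\begin{pmatrix}a&u\\w&d\end{pmatrix}$ with entries in $O$. Then $c=p(A)=(x-a)(x-d)-uw$, so $c(d)=-uw$. Fix $d$ and put $s=uw$. The coefficients are $c_1=-(a+d)$, $c_2=ad-s$, so $(a,s)\mapsto(c_1,c_2)$ has Jacobian $1$. Given $c\in\mathfrak c(O)$ and $d\in O$, we recover $a=-c_1-d\in O$ and $s=-c(d)\in O$. By (1) the density at almost every $c\in\mathfrak c(O)$ is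
$$f(c)=\int_O g(-c(d))\,dd=(1-q^{-1})\Bigl(1+\int_Ov(c(d))\,dd\Bigr),\qquad v(c(d))=v(d-\theta_1)+v(d-\theta_2),$$
where $\theta_1,\theta_2$ are the roots of $c$. The function $g$ is unbounded, but here it is averaged over $d$. For a root $\theta$ choose $d_0\in O$ with $v(d_0-\theta)$ maximal, possibly $\infty$; this exists by compactness. Then $v(d-\theta)\le v(d-d_0)$ for all $d\in O$, since otherwise $v(d_0-\theta)=v(d-d_0)<v(d-\theta)$. So
$$\int_Ov(d-\theta)\,dd\le\int_Ov(d)\,dd=\sum_{j\ge1}q^{-j}=\frac1{q-1},$$
and $f(c)\le(1-q^{-1})\bigl(1+\tfrac2{q-1}\bigr)=1+q^{-1}=\beta_2$. An arbitrary smooth compactly supported measure is bounded by a multiple of Haar measure on some $t^{-N}\mathfrak{gl}_2(O)$, and scaling by $t^{-N}$ gives a bounded density again. So $p$ is an-FRS for $n=2$. The value $1+q^{-1}$ agrees with Example 2: $(1-q^{-1})(1-q^{-2})\cdot(1-q^{-1})^{-2}=1+q^{-1}$.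

## 4. The density of the characteristic polynomial is $\gamma\,Z(R_c)$

For $c\in\mathfrak c(O)$ put $R_c=O[x]/(c)$, and let $\gamma=\prod_{i=1}^n(1-q^{-i})$, which is the volume of $GL_n(O)$ for $dg$.

**Proposition 1.** For any non-archimedean local field $F$, $p_*(1_{\mathfrak{gl}_n(O)}dA)=\gamma\,Z(R_c)\,1_{\mathfrak c(O)}(c)\,dc$.

*Proof.* **Step 1: add a vector, so that matrices acquire coordinates.** Let $C_c$ be the companion matrix with $C_ce_i=e_{i+1}$ for $i<n$ and characteristic polynomial $c$. Call $(A,v)$ a cyclic pair if $\det(v,Av,\dots,A^{n-1}v)$ is invertible. Over $\mathbb Z$ the map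
$$(c,g)\longmapsto(gC_cg^{-1},\,ge_1)$$
is an isomorphism from $\mathfrak c\times GL_n$ onto the open scheme of cyclic pairs in $\mathfrak{gl}_n\times\mathbb A^n$. Its inverse is $(A,v)\mapsto\bigl(p(A),(v,Av,\dots,A^{n-1}v)\bigr)$.

**Step 2: compute the Jacobian $J$.** It is a unit of $\mathbb Z[c_i,g_{ij},\det^{-1}]$, and $\det$ is irreducible, so $J=\pm\det(g)^m$ for some $m$. Replacing $g$ by $zg$ replaces $(A,v)$ by $(A,zv)$. The chain rule gives $z^{n^2}J(c,zg)=z^nJ(c,g)$, so $nm+n^2=n$ and $m=1-n$. Put $d^\times g=|\det g|^{-n}dg$, the bi-invariant Haar measure giving $GL_n(O)$ volume $\gamma$. Then $dA\,dv=|\det g|^{1-n}dg\,dc=|\det g|\,d^\times g\,dc$. Non-cyclic pairs are the zero set of a nonzero polynomial, so they form a null set. Since $O^n$ has volume $1$ and $p(\mathfrak{gl}_n(O))\subset\mathfrak c(O)$, we get for Borel $\psi\ge0$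
$$\int_{\mathfrak{gl}_n(O)}\psi(p(A))\,dA=\int_{\mathfrak c(O)}\psi(c)\,I(c)\,dc,\qquad I(c)=\int_{GL_n(F)}1\bigl[gC_cg^{-1}\in\mathfrak{gl}_n(O),\ ge_1\in O^n\bigr]\,|\det g|\,d^\times g .$$

**Step 3: rewrite $I(c)$ as a sum over lattices.** Identify $F^n=F[x]/(c)$ by $e_{i+1}=x^i$. Then $O^n=R_c$ and $C_c$ is multiplication by $x$. The coset $GL_n(O)g$ corresponds to the lattice $\Lambda=g^{-1}O^n$. The condition $gC_cg^{-1}\in\mathfrak{gl}_n(O)$ says $x\Lambda\subset\Lambda$, and $ge_1\in O^n$ says $1\in\Lambda$. Together they say that $\Lambda$ is an $R_c$-module containing $R_c$. Also $[\Lambda:R_c]=|\det g^{-1}|$, so $|\det g|=[\Lambda:R_c]^{-1}$. Each coset has volume $\gamma$, hence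
$$I(c)=\gamma\sum_{\Lambda\supset R_c}[\Lambda:R_c]^{-1}.$$

**Step 4: dualize, to pass from overlattices to ideals.** Let $\lambda:F[x]/(c)\to F$ be the coefficient of $x^{n-1}$. The matrix $(\lambda(x^{i+j}))_{0\le i,j<n}$ has entries in $O$, vanishes for $i+j<n-1$ and is $1$ for $i+j=n-1$. So its determinant is $\pm1$, and the form $\lambda(ab)$ is perfect on $R_c$. For a lattice $\Lambda$ put $\Lambda^\#=\{b:\lambda(b\Lambda)\subset O\}$. Then $R_c^\#=R_c$ and $\Lambda^{\#\#}=\Lambda$, and $\#$ reverses inclusions, keeps indices, and sends $R_c$-modules to $R_c$-modules. The finite-index ideals of $R_c$ are exactly the $R_c$-lattices contained in $R_c$, since a finite $O$-module is killed by a power of $t$. So $\Lambda\mapsto\Lambda^\#$ is a bijection from the $R_c$-lattices $\Lambda\supset R_c$ to the finite-index ideals of $R_c$, with $[\Lambda:R_c]=[R_c:\Lambda^\#]$. Thus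
$$I(c)=\gamma\,Z(R_c)\quad\text{for every }c\in\mathfrak c(O).\tag{2}$$
$\square$

The next lemma upgrades bounds that hold almost everywhere to bounds that hold everywhere. This will matter, because after exchanging $t$ and $x$ we may land on a null set of polynomials.

**Lemma 2.** $c\mapsto Z(R_c)$ is lower semicontinuous on $\mathfrak c(O)$. If $Z(R_c)\le C$ for almost all $c$ in an open set, then $Z(R_c)\le C$ for all $c$ in it.

*Proof.* Ideals of $R_c$ are ideals of $O[x]$ containing $c$, so $Z(R_c)=\sum_J1[c\in J]\,[O[x]:J]^{-1}$ over the finite-index ideals $J\subset O[x]$. The finite $O$-module $O[x]/J$ is killed by some $t^N$, so $1[c\in J]$ depends only on $c$ mod $t^N$ and is locally constant. A sum of nonnegative continuous functions is lower semicontinuous. So $\{Z>C\}$ is open; if it is null in the given open set, it is empty there. $\square$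

## 5. Good points and submersions

We now localize the question. A *submersion* is an analytic map with surjective differential; by the analytic inverse function theorem, near each point it is a projection $X'\times T\to X'$ in suitable charts. A *smooth positive measure* on an $F$-analytic manifold is locally, in charts, a positive locally constant function times Haar measure.

**Definition 3.** Let $\varphi:X\to Y$ be an analytic map of $F$-analytic manifolds with smooth positive measures $dx,dy$. A point $x\in X$ is *good* for $\varphi$ if there are a compact open neighborhood $U$ of $x$ and $C<\infty$ with $\varphi_*(1_Udx)\le C\,dy$.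

Goodness does not depend on the choice of $dx,dy$, since other choices change them by factors that are locally constant and positive, and $U$ and $\varphi(U)$ are compact. Any smaller $U$ works as well. If all points of a compact open set $K$ are good, then covering $K$ by finitely many $U$'s gives $\varphi_*(1_Kdx)\le C_K\,dy$.

**Example 6.** For $(u,w)\mapsto uw$ the point $(1,0)$ is good, since the map is a submersion there. The point $(0,0)$ is not: on $t^NO\times t^NO$ the density at $s$ is $(1-q^{-1})(v(s)-2N+1)$ for $v(s)\ge2N$, by the computation of (1).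

**Lemma 3.** Let $a:W\to X$ be a submersion at $w$. Then $a(w)$ is good for $\varphi$ if and only if $w$ is good for $\varphi\circ a$.

*Proof.* Choose charts near $w$ and $a(w)$ in which $a$ is a projection $X'\times T\to X'$, with product measure on $X'\times T$. For compact open $X''\subset X'$, $T'\subset T$ we have $(\varphi a)_*(1_{X''\times T'})=\operatorname{vol}(T')\,\varphi_*(1_{X''}dx)$. Such products form a basis of neighborhoods of $w$. $\square$

With $\varphi=\mathrm{id}$ this says that points where a map is a submersion are good for it. So regular matrices are good for $p$. Moreover goodness for $p$ is invariant under conjugation and under $A\mapsto zA+a$ ($z\in F^\times$, $a\in F$), because $p(zA+a)=\sigma_a\tau_zp(A)$ and all these maps scale Haar measures by constants.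

The next lemma links goodness of possibly non-integral matrices to bounds on $Z$.

**Lemma 4.** If $c_1\in\mathfrak c(O)$ has an open neighborhood $\mathcal V\subset\mathfrak c(O)$ on which $Z(R_c)$ is bounded, then every $B\in p^{-1}(c_1)$ is good for $p$.

*Proof.* Choose a compact open $U\ni B$ with $p(U)\subset\mathcal V$, and $j\ge0$ with $U\subset t^{-j}\mathfrak{gl}_n(O)$. For $A\in U$ let $\Lambda=\sum_{i<n}A^iO^n$. Since $p(A)\in\mathfrak c(O)$, Cayley–Hamilton shows that $\Lambda$ is an $A$-stable lattice. Also $O^n\subset\Lambda\subset t^{-j(n-1)}O^n$, and there are only finitely many lattices $\Lambda_1,\dots,\Lambda_N$ in this range. So $U\subset\bigcup_i\operatorname{End}_O(\Lambda_i)$. If $\Lambda_i=hO^n$ then $\operatorname{End}_O(\Lambda_i)=h\,\mathfrak{gl}_n(O)h^{-1}$, and conjugation preserves $dA$ and $p$. By Proposition 1, $p_*(1_UdA)\le N\gamma\,Z(R_c)1_{\mathcal V}(c)\,dc$, which is bounded by a constant times $dc$. $\square$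

**Statement $H(n)$.** For every finite field $k$, every point of $\mathfrak{gl}_n(k((t)))$ is good for $p$.

**Lemma 5.** $H(n)$ implies $B(n,k):=\sup_{c\in\mathfrak c_n(k[[t]])}Z\bigl(k[[t]][x]/(c)\bigr)<\infty$ for every finite field $k$.

*Proof.* $\mathfrak{gl}_n(O)$ is compact open, so $\gamma Z(R_c)$ is essentially bounded by $H(n)$ and Proposition 1. Lemma 2 removes the word "essentially". $\square$

We prove $H(n)$ by induction on $n$; $H(1)$ is clear. Given $A\in\mathfrak{gl}_n(F)$ with $n\ge2$, exactly one of three things happens: $p(A)$ has two coprime nonconstant factors; or $p(A)$ is a power of an irreducible polynomial of degree $\ge2$; or $p(A)=(x-a)^n$ with $a\in F$.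

## 6. Characteristic polynomials with two coprime factors

**Lemma 6.** Let $F$ be any non-archimedean local field, $n=n_1+n_2$ with $n_i\ge1$, and assume that all points of $\mathfrak{gl}_{n_1}(F)$ and $\mathfrak{gl}_{n_2}(F)$ are good. If $p(A)=uw$ with $u,w$ monic and coprime of degrees $n_1,n_2$, then $A$ is good.

*Proof.* **Step 1: reduce to block matrices.** From $F^n=\ker u(A)\oplus\ker w(A)$, after conjugation $A=\operatorname{diag}(A_1,A_2)$ with $p(A_1)=u$, $p(A_2)=w$. Consider
$$a:GL_n(F)\times\mathfrak{gl}_{n_1}(F)\times\mathfrak{gl}_{n_2}(F)\to\mathfrak{gl}_n(F),\qquad(g,B_1,B_2)\mapsto g\operatorname{diag}(B_1,B_2)g^{-1}.$$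
Its differential at $(1,A_1,A_2)$ is $(X,Y_1,Y_2)\mapsto[X,A]+\operatorname{diag}(Y_1,Y_2)$. The off-diagonal blocks of $[X,A]$ are $X_{12}A_2-A_1X_{12}$ and $X_{21}A_1-A_2X_{21}$. As $A_1,A_2$ have disjoint spectra, these are invertible functions of $X_{12}$, $X_{21}$. So $a$ is a submersion there, and $p(a(g,B_1,B_2))=p(B_1)p(B_2)$.

**Step 2: multiplication of polynomials is a local isomorphism.** The map $\mathfrak c_{n_1}\times\mathfrak c_{n_2}\to\mathfrak c_n$ has differential $(\alpha,\beta)\mapsto\alpha w+u\beta$ at $(u,w)$, with $\deg\alpha<n_1$, $\deg\beta<n_2$. If $\alpha w+u\beta=0$, then $u\mid\alpha$, so $\alpha=0$ and $\beta=0$. Both sides have dimension $n$, so multiplication is an analytic isomorphism near $(u,w)$ onto an open set, and after shrinking it carries $dc\times dc$ to at most a constant times $dc$.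

**Step 3: combine.** Using products of neighborhoods, $(A_1,A_2)$ is good for $p\times p$, hence by Step 2 for $(B_1,B_2)\mapsto p(B_1)p(B_2)$. Lemma 3, applied to the projection $(g,B_1,B_2)\mapsto(B_1,B_2)$, shows that $(1,A_1,A_2)$ is good for $p\circ a$; applied to $a$, it shows that $A$ is good for $p$. $\square$

## 7. Descent to the centralizer, and why $x^p-t$ blocks it

Suppose $p(A)=P^m$ with $P$ irreducible of degree $s\ge2$. The first thing to try is the analog of Section 6: restrict to matrices commuting with a semisimple part of $A$. If $P$ is separable, this works. One finds $\theta\in F[A]$ with $P(\theta)=0$ and $A-\theta$ nilpotent. Then $E=F[\theta]$ is a field, conjugation moves $\mathfrak{gl}_m(E)$ transversally at $A$, and one descends to $\mathfrak{gl}_m(E)$ with $m<n$. Section 12 carries this out in characteristic $0$.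

Now let $F=k((t))$ have characteristic $p$ (for this paragraph only, $p$ is also the characteristic). Take $P=x^p-t$, irreducible by Eisenstein, let $C$ be its companion matrix, and let $A=\operatorname{diag}(C,C)$, so $n=2p$ and $A^p=t\cdot1$. The characteristic polynomial of $A$ is $P^2$. The minimal polynomial is $P$, so $A$ is not regular. Its centralizer is $\mathfrak{gl}_2(E)$ with $E=F[A]\cong F(t^{1/p})$. Two things go wrong.

* Left and right multiplication by $A$ commute, so $(\operatorname{ad}A)^p=\operatorname{ad}(A^p)=0$. Thus $\operatorname{ad}A$ is a nonzero nilpotent operator, and the image of its last nonzero power lies in both $\ker(\operatorname{ad}A)$ and $\operatorname{im}(\operatorname{ad}A)$. Hence $\ker(\operatorname{ad}A)+\operatorname{im}(\operatorname{ad}A)\ne\mathfrak{gl}_n(F)$, and $(g,B)\mapsto gBg^{-1}$ on $GL_n(F)\times\mathfrak{gl}_2(E)$ is not a submersion at $(1,A)$.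
* On $\mathfrak{gl}_2(E)$ the characteristic polynomial over $F$ is the norm of the one over $E$. For the purely inseparable extension $E/F$ of degree $p$ this norm is $c_E\mapsto c_E^p$, whose differential is zero.

Scaling does not help either: $zA+a$ has characteristic root $zt^{1/p}+a$, and this equals $t^{1/p}$ only for $z=1$, $a=0$. Example 3 shows the way around. The ring $R_c$ for $c=P^2$ is also a ring of degree $2$ over $k[[x]]$, and $2<2p=n$.

## 8. Powers of an irreducible polynomial: exchanging $t$ and $x$

**Lemma 7.** Let $n\ge2$ and assume $H(m)$ for all $1\le m<n$. Let $F=k((t))$ and let $A\in\mathfrak{gl}_n(F)$ have $p(A)=P^m$ with $P$ irreducible of degree $s\ge2$, possibly inseparable. Then $A$ is good.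

*Proof.* By Lemma 5, $B(m,k')<\infty$ for all $1\le m<n$ and all finite $k'$.

**Step 1: normalize the root by an affine change.** Let $\theta$ be a root of $P$. Since $\theta\notin F$, $F$ is closed in $F(\theta)$, and the values of $v$ on $F(\theta)^\times$ are discrete, the maximum $w=\max_{a\in F}v(\theta-a)$ exists. Let $a$ attain it, and put $j=\lfloor w\rfloor$, $\theta'=t^{-j}(\theta-a)$ and $\rho=v(\theta')=w-j\in[0,1)$. Replace $A$ by $t^{-j}(A-a)$, which does not affect goodness. Now $p(A)=c_1=P_1^m$ with $P_1$ irreducible with root $\theta'$. All roots of $P_1$ have valuation $\rho\ge0$, so $P_1$ and $c_1$ have coefficients in $O$. By Lemma 4 it suffices to bound $Z(R_c)$ on an open neighborhood of $c_1$ in $\mathfrak c(O)$.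

**Step 2, the case $\rho=0$: enlarge the residue field.** Let $\bar\theta'$ be the residue of $\theta'$. It is not in $k$: otherwise $v(\theta'-b)>0$ for some $b\in O$, i.e. $v(\theta-a-t^jb)>j=w$, against the maximality of $w$. By Hensel's lemma $P_1$ mod $t$ is a power of one irreducible polynomial, which must be the minimal polynomial $\bar P$ of $\bar\theta'$ over $k$, of degree $d\ge2$. So $c_1\equiv\bar P^{m'}\pmod t$ with $m'd=n$, and $m'<n$.

Let $c\in\mathfrak c(O)$ with $c\equiv c_1\pmod t$; these $c$ form an open neighborhood of $c_1$. Let $k'=k(\bar\theta')$ and $O'=k'[[t]]$. Over the finite field $k$ the polynomial $\bar P$ is separable, so over $k'$ we have $\bar P^{m'}=\prod_\sigma(x-\sigma\bar\theta')^{m'}$ with pairwise coprime factors, $\sigma\in\operatorname{Gal}(k'/k)$. By Hensel over $O'$ this lifts uniquely to a factorization of $c$. By uniqueness $\operatorname{Gal}(k'/k)$, acting on coefficients, permutes the factors. So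
$$c=\prod_\sigma\sigma(c'),\qquad c'\in\mathfrak c_{m'}(O'),\quad c'\equiv(x-\bar\theta')^{m'}\pmod t.\tag{3}$$
As $c'\mid c$, there is a natural map $R_c\to O'[x]/(c')$. Modulo $t$ it is $k[x]/(\bar P^{m'})\to k'[x]/((x-\bar\theta')^{m'})$. This is injective: if $h\in k[x]$ is divisible by $(x-\bar\theta')^{m'}$, it is divisible by all conjugates of it, which are pairwise coprime, hence by $\bar P^{m'}$. Both sides have $k$-dimension $n$, so it is bijective. By Nakayama $R_c\to O'[x]/(c')$ is surjective, and as both sides are $O$-free of rank $n$, it is an isomorphism: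
$$R_c\cong O'[x]/(c').\tag{4}$$
So $Z(R_c)\le B(m',k')<\infty$.

**Step 3, the case $0<\rho<1$: exchange $t$ and $x$.** All roots of $c_1$ have positive valuation, so $c_1\equiv x^n\pmod t$. Its constant term is, up to sign, the product of $n$ roots of valuation $\rho$, so it has valuation $e:=n\rho$, an integer in $\{1,\dots,n-1\}$. Let
$$\mathcal V=\{c\in\mathfrak c(O):\ c\equiv x^n\pmod t,\ v(c_n)=e\},\tag{5}$$
an open set containing $c_1$. Let $c\in\mathcal V$. By (W1), $R_c=k[[t]][x]/(c)\cong k[[t,x]]/(c)$. Setting $x=0$ in $c$ leaves $c_n(t)$, of order $e$. By (W2), $c=u\tilde c$ with $u$ a unit and $\tilde c\in k[[x]][t]$ monic of degree $e$ in $t$, $\tilde c\equiv t^e\pmod x$. By (W1) with the variables exchanged,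
$$R_c\cong k[[t,x]]/(\tilde c)\cong k[[x]][t]/(\tilde c).\tag{6}$$
The ring $k[[x]]$ is a power series ring over $k$ like $k[[t]]$, so $Z(R_c)\le B(e,k)<\infty$, because $e<n$. The polynomial $\tilde c$ may be inseparable or non-reduced over $k((x))$. This does no harm: $B(e,k)$ is a supremum over all monic polynomials of degree $e$, thanks to Lemma 2. $\square$

## 9. Transversal slices made of polynomial matrices

There remains $p(A)=(x-a)^n$; after translation $A$ is nilpotent. If $A=0$, the contraction $A\mapsto tA$ fixes the point we study. It moves every other nilpotent matrix, so for those we need a slice on which some contraction fixes the base point. In this section $F$ is any non-archimedean local field.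

**Definition 4.** Let $\lambda=(\lambda_1\le\dots\le\lambda_r)$ be a partition of $n$ into $r$ positive parts. $S=S_\lambda$ is the affine space of $r\times r$ matrices $M=(M_{ij})$ over $F[x]$ with
$$M_{ij}=\delta_{ij}x^{\lambda_i}+m_{ij},\qquad\deg m_{ij}<\min(\lambda_i,\lambda_j),\qquad m_{ij}=\sum_lm_{ij}^{(l)}x^l .$$
$S(O)$ is the set of $M$ with all $m_{ij}^{(l)}\in O$, and $dM$ is the Haar measure in these coordinates with $\operatorname{vol}S(O)=1$. Let $M_0=\operatorname{diag}(x^{\lambda_i})$.

**Example 7.** For $\lambda=(n)$, $S$ is $\mathfrak c(F)$. For $\lambda=(1,\dots,1)$, $S$ consists of the matrices $x+m$ with $m\in\mathfrak{gl}_n(F)$. For $\lambda=(1,2)$, $S$ consists of the matrices $\begin{pmatrix}x+d&w\\u&x^2+a_1x+a_0\end{pmatrix}$, of dimension $5$.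

**Step 1: from $M$ to a matrix $A_M$.** In the expansion of $\det M$, the factor in column $j$ has degree $\le\lambda_j$, with strict inequality off the diagonal. So the identity permutation contributes a monic polynomial of degree $n$, the others contribute lower degree, and $\det M\in\mathfrak c(F)$. The cokernel $F[x]^r/MF[x]^r$ then has dimension $n$. Its relations are
$$x^{\lambda_j}e_j=-\sum_im_{ij}e_i,\qquad\deg m_{ij}<\lambda_i .$$
So the span of the $n$ vectors $v_{j,l}=x^le_j$ ($0\le l<\lambda_j$) is stable under $x$ and contains all $e_j$; it is everything, and the $v_{j,l}$ form a basis. Let $A_M$ be the matrix of multiplication by $x$ in it: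
$$A_Mv_{j,l}=v_{j,l+1}\ (l<\lambda_j-1),\qquad A_Mv_{j,\lambda_j-1}=-\sum_{i,l}m_{ij}^{(l)}v_{i,l}.$$
By Smith normal form $p(A_M)=\det M$. The map $M\mapsto A_M$ is an affine embedding. Its direction space $T$ is spanned by the elementary matrices $E_{(i,l),(j,\lambda_j-1)}$, sending $v_{j,\lambda_j-1}$ to $v_{i,l}$, for $0\le l<\min(\lambda_i,\lambda_j)$. The matrix $e=A_{M_0}$ is nilpotent of type $\lambda$. For $\lambda=(n)$ we get companion matrices; for $\lambda=(1,\dots,1)$ we get $A_{x+m}=-m$.

**Step 2: a contraction and translations on $S$.** For $z\in F^\times$, $a\in F$ put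
$$(\tau_zM)_{ij}(x)=z^{\lambda_j}M_{ij}(x/z),\qquad(\sigma_aM)(x)=M(x-a).$$
Both preserve $S$ and are compatible, via $\det$, with $\tau_z,\sigma_a$ on $\mathfrak c(F)$; and $\tau_z\sigma_b=\sigma_{zb}\tau_z$ on $S$ and on $\mathfrak c(F)$, since both send $M$ to the matrix with entries $z^{\lambda_j}M_{ij}(x/z-b)$. In coordinates $\tau_z$ is $m_{ij}^{(l)}\mapsto z^{\lambda_j-l}m_{ij}^{(l)}$ with all $\lambda_j-l\ge1$. So $\tau_zM_0=M_0$, and $\tau_zM\to M_0$ as $z\to0$. The map $\sigma_a$ is affine with unipotent linear part, so it preserves $dM$.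

*Effect on $A_M$.* The substitution $h(x)\mapsto h(x-a)$ on $F[x]^r$ carries the image of $M$ to the image of $\sigma_aM$, and multiplication by $x$ to multiplication by $x-a$. So $A_{\sigma_aM}$ is conjugate to $A_M+a$. Next, with $D$ the diagonal matrix $Dv_{j,l}=z^{-l}v_{j,l}$,
$$A_{\tau_zM}=zDA_MD^{-1}.\tag{7}$$
Indeed $zDA_MD^{-1}v_{j,l}=z^{1+l}Dv_{j,l+1}=v_{j,l+1}$ for $l<\lambda_j-1$, and $zDA_MD^{-1}v_{j,\lambda_j-1}=-\sum_{i,l}z^{\lambda_j-l}m_{ij}^{(l)}v_{i,l}$. As $D$ is diagonal, $zDTD^{-1}=T$.

**Step 3: how much $\tau_t$ shrinks volume.** $\tau_t$ multiplies $dM$-volumes by $q^{-W}$ with $W=\sum_{i,j}\sum_{l<\min(\lambda_i,\lambda_j)}(\lambda_j-l)$. The terms $i=j$ give $\sum_j\lambda_j(\lambda_j+1)/2$. For a pair $i<j$ put $\mu=\min(\lambda_i,\lambda_j)$; the terms $(i,j)$ and $(j,i)$ together give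
$$\sum_{l<\mu}(\lambda_i+\lambda_j-2l)=\mu(\lambda_i+\lambda_j)-\mu(\mu-1)=\lambda_i\lambda_j+\mu .$$
Since $\sum_j\lambda_j^2/2+\sum_{i<j}\lambda_i\lambda_j=n^2/2$, we obtain
$$W=\frac{n(n+1)}2+\kappa_\lambda,\qquad\kappa_\lambda=\sum_{i<j}\min(\lambda_i,\lambda_j).\tag{8}$$
On $\mathfrak c(F)$ the contraction $\tau_t$ has exponent $n(n+1)/2$. The surplus $\kappa_\lambda$ is at least $1$ when $r\ge2$, and this is what will make a geometric series converge.

**Lemma 8.** The map $a:GL_n(F)\times S\to\mathfrak{gl}_n(F)$, $(g,M)\mapsto gA_Mg^{-1}$, is a submersion at $(1,M)$ for every $M\in S$.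

*Proof.* The condition is $[\mathfrak{gl}_n,A_M]+T=\mathfrak{gl}_n$.

*At $M_0$.* From $\operatorname{tr}([X,e]Y)=\operatorname{tr}(X[e,Y])$ we see that $[\mathfrak{gl}_n,e]=Z(e)^\perp$ for the trace form, where $Z(e)$ is the centralizer. Also $\dim T=\sum_{i,j}\min(\lambda_i,\lambda_j)=\dim Z(e)$. So it suffices that no nonzero $Y\in T$ is orthogonal to $Z(e)$. Now $Z(e)=\operatorname{End}_{F[x]}(\bigoplus_iF[x]/x^{\lambda_i})$ contains, for $\max(0,\lambda_j-\lambda_i)\le b\le\lambda_j-1$, the map $Z_{ji,b}$ with $v_{i,l}\mapsto v_{j,l+b}$ (zero if $l+b\ge\lambda_j$) and $v_{i',l}\mapsto0$ for $i'\ne i$. For $Y=\sum y_{ij}^{(l)}E_{(i,l),(j,\lambda_j-1)}$ we get $\operatorname{tr}(YZ_{ji,b})=y_{ij}^{(\lambda_j-1-b)}$. As $b$ varies, $l=\lambda_j-1-b$ runs over $0\le l<\min(\lambda_i,\lambda_j)$. So $Y\perp Z(e)$ forces $Y=0$.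

*At general $M$.* The condition on $M$ is open. It is invariant under $\tau_z$, since by (7) $zD([\mathfrak{gl}_n,A_M]+T)D^{-1}=[\mathfrak{gl}_n,A_{\tau_zM}]+T$. As $\tau_zM\to M_0$ for $z\to0$, it holds everywhere. $\square$

Since $p(a(g,M))=\det M$, Lemma 3, applied to $a$ and to the projection $GL_n(F)\times S\to S$, gives
$$A_M\text{ is good for }p\iff M\text{ is good for }\det:S\to\mathfrak c(F).\tag{9}$$

**Lemma 9.** (i) If $M\in S_\lambda$ and $A_M$ is nilpotent of type $\lambda$, then $M=M_0$. (ii) If $M\in S_\lambda$ and $A_M$ is nilpotent, then $\operatorname{rank}(A_M^i)\ge\operatorname{rank}(e^i)$ for all $i$.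

*Proof.* (i) Recall that for a module with an $r\times r$ presentation matrix $M$, the Fitting ideal $\mathrm{Fitt}_{r-1}$ is generated by the entries of $M$ and depends only on the module. Here the module is $\bigoplus F[x]/x^{\lambda_i}$, presented also by $M_0$, so the ideal is $(x^{\lambda_1})$. Thus $x^{\lambda_1}$ divides all entries of $M$. In row $1$ and column $1$ the degrees of the $m_{1j},m_{i1}$ are $<\lambda_1$, so they all vanish, and $M=(x^{\lambda_1})\oplus M'$ with $M'\in S_{(\lambda_2,\dots,\lambda_r)}$. By uniqueness in the structure theorem $\operatorname{coker}M'\cong\bigoplus_{i\ge2}F[x]/x^{\lambda_i}$; induct on $r$.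

(ii) By (7), $A_{\tau_zM}$ is conjugate to $zA_M$, so $\operatorname{rank}(A_{\tau_zM}^i)=\operatorname{rank}(A_M^i)$. As $z\to0$, $A_{\tau_zM}\to e$, and rank is lower semicontinuous. $\square$

## 10. Contraction onto a nilpotent element

**Lemma 10.** Let $F$ be any non-archimedean local field and $n\ge2$. Assume that every $A\in\mathfrak{gl}_n(F)$ for which $p(A)$ is not of the form $(x-a)^n$, $a\in F$, is good. Then every nilpotent matrix in $\mathfrak{gl}_n(F)$ is good.

*Proof.* We prove that nilpotents of type $\lambda$ are good by downward induction on $\sum_{i\ge1}\operatorname{rank}(e^i)$, where $e=A_{M_0}$ has type $\lambda$. If $r=1$, $\det:S\to\mathfrak c(F)$ is an affine isomorphism, so $e$ is good by (9). Let $r\ge2$.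

**Step 1: cut out the part of $S(O)$ that $\tau_t$ does not reach.** Put
$$U=S(O)\setminus\bigcup_{a\in O}\sigma_a\tau_tS(O).$$
$S(O)$ is stable under $\tau_t$ and under $\sigma_b$ for $b\in O$. From $\sigma_{tb}\tau_t=\tau_t\sigma_b$ we see that $\sigma_a\tau_tS(O)$ depends only on $a$ mod $t$. So the union is finite, and $U$ is compact open. It is invariant under $\sigma_b$, $b\in O$. Since $\sigma_{t^jb}\tau_t^j=\tau_t^j\sigma_b$, the sets $\sigma_a\tau_t^jU$, $\sigma_a\tau_t^jS(O)$ and $\sigma_a\tau_t^j\mathfrak c(O)$ depend only on $a$ mod $t^j$.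

**Step 2: every $M\in U$ is good for $\det$.** If $p(A_M)$ is not of the form $(x-a)^n$, then $A_M$ is good by assumption. If $p(A_M)=(x-a)^n$, then $a\in O$ because $\det M\in\mathfrak c(O)$. Put $M'=\sigma_{-a}M\in S$; then $A_{M'}$ is conjugate to $A_M-a$, so it is nilpotent. Its type is not $\lambda$: otherwise $M'=M_0$ by Lemma 9(i) and $M=\sigma_aM_0=\sigma_a\tau_tM_0\in\sigma_a\tau_tS(O)$, a contradiction. By Lemma 9(ii), and since the ranks of the powers determine the type, $\sum_i\operatorname{rank}(A_{M'}^i)>\sum_i\operatorname{rank}(e^i)$. So $A_{M'}$ is good by induction, and so is $A_M$. In all cases (9) shows that $M$ is good. Hence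
$$\det{}_*(1_UdM)\le C\,1_{\mathfrak c(O)}\,dc\quad\text{for some }C<\infty.$$

**Step 3: transport this bound by $\sigma_a\tau_t^j$.** Let $j\ge0$, $a\in O$ and $s=\sigma_a\tau_t^j$. On $S$ it multiplies volumes by $q^{-Wj}$, and on $\mathfrak c(F)$ by $q^{-jn(n+1)/2}$. So $1_{sU}dM=q^{-Wj}s_*(1_UdM)$, and
$$\det{}_*(1_{sU}dM)=q^{-Wj}s_*\det{}_*(1_UdM)\le C\,q^{-Wj+jn(n+1)/2}\,1_{s\mathfrak c(O)}dc=C\,q^{-\kappa_\lambda j}\,1_{\sigma_a\tau_t^j\mathfrak c(O)}\,dc .$$
All roots $\theta$ of an element of $\sigma_a\tau_t^j\mathfrak c(O)$ satisfy $v(\theta-a)\ge j$. So for fixed $j$ these sets are disjoint for distinct $a\in O/t^j$.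

**Step 4: cover $S(O)$.** We have $S(O)=U\cup\bigcup_{b\in O/t}\sigma_b\tau_tS(O)$. Apply $\sigma_a\tau_t^j$ and use $\tau_t^j\sigma_b=\sigma_{t^jb}\tau_t^j$:
$$\sigma_a\tau_t^jS(O)=\sigma_a\tau_t^jU\ \cup\bigcup_{b\in O/t}\sigma_{a+t^jb}\tau_t^{j+1}S(O).\tag{10}$$
Iterating,
$$S(O)=\bigcup_{j<N}\ \bigcup_{a\in O/t^j}\sigma_a\tau_t^jU\ \cup\ E_N,\qquad E_N=\bigcup_{a\in O/t^N}\sigma_a\tau_t^NS(O),\qquad\operatorname{vol}(E_N)\le q^{N(1-W)}\to0,\tag{11}$$
as $W>1$.

**Step 5: sum.** For Borel $Y\subset\mathfrak c(F)$, Steps 3 and 4 give
$$\det{}_*(1_{S(O)}dM)(Y)\le\sum_{j<N}C\,q^{-\kappa_\lambda j}\operatorname{vol}(Y)+\operatorname{vol}(E_N).$$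
Let $N\to\infty$. Since $\kappa_\lambda\ge1$, $\det_*(1_{S(O)}dM)\le\frac{C}{1-q^{-\kappa_\lambda}}\,dc$. So $M_0$ is good for $\det$, and by (9) $e$ and all its conjugates are good. $\square$

**Example 8.** Let $n=2$, $\lambda=(1,1)$. Then $S$ is $\mathfrak{gl}_2(F)$ up to sign, $U$ is the set of integral matrices that are not scalar mod $t$, and $\kappa_\lambda=1$. Non-scalar $2\times2$ matrices over $k$ are regular, so $p$ is smooth at them and the density of $p_*(1_UdA)$ can be computed by counting residues: for $c\equiv x^2$ mod $t$ it is (number of nonzero nilpotents)$\,\cdot q^{-4}/q^{-2}=(q^2-1)/q^2=1-q^{-2}$. At $c=x^2$ exactly one $a\in O/t^j$ contributes for each $j$, namely $a=0$. The sum is $\sum_jq^{-j}(1-q^{-2})=1+q^{-1}$, as in Section 3.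

## 11. Bounded densities over $\mathbb F_\ell((t))$

**$H(n)$ holds for all $n$.** $H(1)$ is clear. Let $n\ge2$, assume $H(m)$ for $m<n$, and let $F=k((t))$. By Lemmas 6 and 7 every $A\in\mathfrak{gl}_n(F)$ with $p(A)$ not of the form $(x-a)^n$ is good. By Lemma 10 nilpotent matrices are good, and by translation so is every $A$ with $p(A)=(x-a)^n$. So $H(n)$ holds.

*Proof of Theorem 1.* The map $p$ is a morphism of smooth varieties, flat with reduced normal fibers (Lemma 1). Let $\mu_M$ be a smooth compactly supported measure on $\mathfrak{gl}_n(F)$. Then $|\mu_M|\le C\,1_K\,dA$ with $K$ compact open. By $H(n)$ and compactness $p_*(1_KdA)\le C'\,dc$. Let $L\supset p(K)$ be compact open and $\mu_N=1_L\,dc$, a smooth compactly supported measure. Then $|p_*\mu_M|\le CC'\mu_N$, and by Radon–Nikodym $p_*\mu_M=f\mu_N$ with $f$ bounded. $\square$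

By Lemma 5 we also get, for all $n$ and finite $k$: $\sup_cZ(k[[t]][x]/(c))<\infty$ over all monic $c\in k[[t]][x]$ of degree $n$, reduced or not.

## 12. Fiber integrals and the continuity of the density

From here on $F$ is any non-archimedean local field. We refine "bounded density" to "continuous density", which forces us to define the density at every single point.

**Step 1: pointwise densities.** Let $\varphi:X\to Y$ be an analytic map of second countable $F$-analytic manifolds with smooth positive measures $dx,dy$, and let $X^\circ\subset X$ be open with null complement, such that $\varphi$ is submersive on $X^\circ$. Near a point of $X^\circ$ choose a chart $X'\times T$, with $X'$ open in $Y$, in which $\varphi$ is the projection to $X'$ and $dx=\omega(y,\tau)\,dy\,d\tau$ with $\omega$ locally constant. Let $\omega_y=\omega(y,\tau)d\tau$ on the fiber over $y$. For locally constant $h$ with compact support in this chart, $y\mapsto\int h\,d\omega_y$ is locally constant with compact support in $X'$, and it is a density of $\varphi_*(h\,dx)$. Two locally constant densities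 of the same measure agree everywhere, so $\omega_y$ does not depend on the chart. For locally constant compactly supported $h\ge0$ on $X$ put
$$f_h(y)=\int_{\varphi^{-1}(y)\cap X^\circ}h\,d\omega_y\in[0,\infty].$$
Then $\varphi_*(h\,dx)=f_h\,dy$, $f_h$ is additive in $h$, and $f_h=0$ off $\varphi(\operatorname{supp}h)$. Write $X^\circ$ as a countable disjoint union of compact open sets $K_i$ contained in such charts. Each $f_{h1_{K_i}}$ is locally constant, so $f_h=\sum_if_{h1_{K_i}}$ is lower semicontinuous. The following consequence is the main tool.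

> (F1) If $f_h$ is finite and continuous on an open set $\mathcal V$ and $0\le h'\le h$, then $f_{h'}$ is finite and continuous on $\mathcal V$.

Indeed $f_{h'}$ and $f_{h-h'}$ are lower semicontinuous, and their sum $f_h$ is finite and continuous; so $f_{h'}=f_h-f_{h-h'}$ is also upper semicontinuous.

**Definition 5.** A point $x\in X$ is *very good* for $(\varphi,X^\circ)$ if $f_{1_U}$ is finite and continuous on $Y$ for some compact open $U\ni x$.

By (F1) $f_h$ is then finite and continuous for all locally constant $h\ge0$ supported in $U$. So every smaller $U$ works, and the choice of $dx$ is irrelevant. If all points of a compact open $K$ are very good, then $K$ is a finite disjoint union of such sets, and $f_{1_K}$ is finite and continuous; it vanishes off $\varphi(K)$, so it is bounded.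

**Example 9.** For $(u,w)\mapsto uw$ on $F^2$ with $X^\circ=F^2\setminus\{(0,0)\}$, the density $f_{1_{O^2}}$ is $g$ of (1) off $0$, and at $0$ it is infinite. So the origin is not very good. All other points are, since the map is submersive there.

**Lemma 11.** Let $a:W\to X$ be a submersion at $w$, and near $w$ put $W^\circ=a^{-1}(X^\circ)$. Then $a(w)$ is very good for $(\varphi,X^\circ)$ if and only if $w$ is very good for $(\varphi\circ a,W^\circ)$.

*Proof.* In charts $a$ is a projection $X'\times T\to X'$ with product measure, and $W^\circ=(X'\cap X^\circ)\times T$ has null complement. The fiber measures of $\varphi\circ a$ on $W^\circ$ are $\omega_y\otimes d\tau$. So $f_{1_{X''\times T'}}=\operatorname{vol}(T')f_{1_{X''}}$ pointwise, for compact open $X''\subset X'$, $T'\subset T$. $\square$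

**Step 2: the open sets we use.** For $p$ let $X^\circ$ be the set of regular matrices. It is Zariski open and nonempty, so its complement is null, and $p$ is submersive on it by Lemma 1. For $\det$ on $S_\lambda$ let $X^\circ=S^\circ=\{M:A_M\text{ regular}\}$. For $M\in S^\circ$ the map $\det\circ\operatorname{pr}_S=p\circ a$ is submersive at $(1,M)$ by Lemma 8, so $\det$ is submersive at $M$. $S^\circ$ is Zariski open, and it is nonempty because the image of $a$ near $(1,M_0)$ contains an open set, hence a regular matrix; so its complement is null. Also $a^{-1}(\text{regular})=\operatorname{pr}_S^{-1}(S^\circ)$. By Lemma 11, statement (9) holds with "very good" in place of "good". Very-goodness for $p$ is invariant under conjugation and under $A\mapsto zA+a$, which preserve regularity.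

**Step 3: the formula for $f=f_{1_{\mathfrak{gl}_n(O)}}$ at every point.** Consider $(A,v)\mapsto p(A)$ on (regular matrices)$\,\times F^n$. Its fiber measure over $c$ is $\omega_c\otimes dv$. For each regular $A$ almost all $v$ are cyclic, since $\det(v,Av,\dots,A^{n-1}v)$ is a nonzero polynomial in $v$. In the coordinates $(c,g)$ of Proposition 1 the fiber measure on cyclic pairs is $|\det g|^{1-n}dg$. So $f(c)$ equals the integral $I(c)$ of Section 4, and by (2)
$$f(c)=\gamma\,Z(R_c)\quad\text{for every }c\in\mathfrak c(O).\tag{12}$$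

**Step 4: the induction.** Let $\mathcal F$ be either the class of all $F$ of characteristic $0$, or the class of all $F=k((t))$ with $k$ finite. We show by induction on $n$, for all $F\in\mathcal F$ simultaneously, that all points of $\mathfrak{gl}_n(F)$ are very good for $p$. Note that if this holds for $n$, then by Step 1 and (12) $Z(R_c)$ is finite and continuous on $\mathfrak c_n(O)$. For $n=1$, $p$ is an isomorphism, and the claim is clear. Let $n\ge2$ and assume the claim for all $m<n$.

**Step 5: coprime factors.** Let $A=\operatorname{diag}(A_1,A_2)$ as in Lemma 6. For compact open $U_1\ni A_1$, $U_2\ni A_2$ the pointwise density of $p\times p$ on $U_1\times U_2$ is the product of those on $U_1$ and $U_2$. Choose the $U_i$ small, so that $p(U_1)\times p(U_2)$ lies in an open set on which multiplication is an isomorphism onto an open subset of $\mathfrak c_n(F)$. Composing with it multiplies the density by a nonzero continuous factor on that open subset, and the density vanishes off a compact subset; so it stays continuous everywhere. When $p(B_1),p(B_2)$ are coprime,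 the minimal polynomial of $\operatorname{diag}(B_1,B_2)$ is the product of the two minimal polynomials, so $\operatorname{diag}(B_1,B_2)$ is regular if and only if $B_1,B_2$ are. So the open sets match, and Lemma 11, applied as in Lemma 6, shows that $A$ is very good.

**Step 6: $p(A)=P^m$ with $\deg P\ge2$, and $F=k((t))$.** Normalize $A$ as in Step 1 of Lemma 7. We claim that $c_1$ has a compact open neighborhood $\mathcal V$ on which $Z(R_c)$ is finite and continuous.

If $\rho=0$, let $\mathcal V=\{c\in\mathfrak c(O):c\equiv c_1\bmod t\}$. By Hensel and (3) the map $c'\mapsto\prod_\sigma\sigma(c')$ is a continuous bijection from the compact set $\{c'\in\mathfrak c_{m'}(O'):c'\equiv(x-\bar\theta')^{m'}\bmod t\}$ onto $\mathcal V$: it lands in $\mathfrak c(O)$ because the product is Galois invariant, it is surjective by the existence of the lifted factorization and injective by its uniqueness. A continuous bijection of compact spaces is a homeomorphism, so $c\mapsto c'$ is continuous. By (4), $Z(R_c)=Z(O'[x]/(c'))$, which is finite and continuous in $c$ by induction for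 $k'((t))$ and $m'<n$.

If $0<\rho<1$, let $\mathcal V$ be as in (5); it is compact open. The set of triples $(c,u,\tilde c)$ with $c\in\mathcal V$, $u\in k[[t,x]]^\times$, $\tilde c\in k[[x]][t]$ monic of degree $e$ in $t$ with $\tilde c\equiv t^e\pmod x$, and $c=u\tilde c$, is closed in a product of compact spaces, hence compact. By (W2) it projects bijectively to $\mathcal V$. So $c\mapsto\tilde c$ is continuous, and by (6) and induction for $k((x))$ and $e<n$, $Z(R_c)$ is finite and continuous on $\mathcal V$.

Now take $U\ni A$ with $p(U)\subset\mathcal V$ and $\Lambda_1,\dots,\Lambda_N$ as in Lemma 4. Split $1_U=\sum_ih_i$ with $h_i$ the indicator of $(U\cap\operatorname{End}_O(\Lambda_i))\setminus\bigcup_{i'<i}\operatorname{End}_O(\Lambda_{i'})$; it is locally constant with $0\le h_i\le1_{\operatorname{End}_O(\Lambda_i)}$. By conjugation and (12), $f_{1_{\operatorname{End}(\Lambda_i)}}=f_{1_{\mathfrak{gl}_n(O)}}=\gamma Z$ is finite and continuous on $\mathcal V$. By (F1) $f_{1_U}=\sum_if_{h_i}$ is finite and continuous on $\mathcal V$. It is zero off the compact set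 $p(U)\subset\mathcal V$, so it is continuous everywhere. Thus $A$ is very good.

**Step 7: $p(A)=P^m$ with $\deg P=s\ge2$, and $\operatorname{char}F=0$.** Here the descent of Section 7 works. $P$ is separable; put $E=F[x]/(P)$. The finite local algebra $F[A]$ has residue field $E$ and nilpotent maximal ideal. By Hensel's lemma there is $\theta\in F[A]$ with $P(\theta)=0$ and $N=A-\theta$ nilpotent. So $V=F^n$ is an $m$-dimensional vector space over $F[\theta]\cong E$, and $A=\theta+N\in\mathfrak{gl}_m(E)$ has characteristic polynomial $(x-\theta)^m$ over $E$.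

*Transversality.* $\operatorname{ad}\theta$ is diagonalizable over $\bar F$, so $\mathfrak{gl}_n(F)=\ker(\operatorname{ad}\theta)\oplus\operatorname{im}(\operatorname{ad}\theta)$, with kernel $\mathfrak{gl}_m(E)$. On $\operatorname{im}(\operatorname{ad}\theta)$ the operator $\operatorname{ad}A=\operatorname{ad}\theta+\operatorname{ad}N$ is an invertible operator plus a commuting nilpotent one, so it is invertible. Hence $(g,B)\mapsto gBg^{-1}$ from $GL_n(F)\times\mathfrak{gl}_m(E)$ to $\mathfrak{gl}_n(F)$ is submersive at $(1,A)$.

*The norm map.* On $\mathfrak{gl}_m(E)$ we have $p=N_{E/F}\circ p_E$, where $p_E$ is the characteristic polynomial over $E$ and $N_{E/F}(c_E)$ is the product of the conjugates of $c_E$. The map $N_{E/F}:\mathfrak c_m(E)\to\mathfrak c_n(F)$ goes between $F$-manifolds of the same dimension $ms=n$. Over a splitting field it becomes the multiplication map at the pairwise coprime polynomials $u_i=(x-\theta_i)^m$. Its differential there is $(\alpha_i)\mapsto\sum_i\alpha_i\prod_{j\ne i}u_j$ with $\deg\alpha_i<m$; if this is $0$ then $u_i\mid\alpha_i$,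 so $\alpha_i=0$. So $N_{E/F}$ is a local isomorphism at $(x-\theta)^m$.

*Regularity.* For $B\in\mathfrak{gl}_m(E)$ near $A$ the conjugates of $p_E(B)$ are pairwise coprime. Decompose $V\otimes_F\bar F$ according to the embeddings of $E$ into $\bar F$. On the summand of an embedding, $B$ acts as the base change of the $E$-linear map $B$, and the characteristic polynomials on different summands are coprime. So $B$ is regular over $F$ if and only if it is regular over $E$.

By induction for $(E,m)$, with $m<n$, $A$ is very good for $p_E$. As in Step 5, composing with the local isomorphism $N_{E/F}$ keeps it very good, and Lemma 11 shows that $A$ is very good for $p$.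

**Step 8: nilpotent matrices.** We follow Lemma 10, with "very good" in place of "good" and the same induction on $\lambda$. For $r=1$, $\det$ is an isomorphism. Let $r\ge2$. As in Step 2 there, all points of $U$ are very good for $\det$. So $f_{1_U}$ is continuous, supported in $\mathfrak c(O)$, and $\le C$ for some $C$. We next claim:

> $S(O)$ is the disjoint union of the sets $\sigma_a\tau_t^jU$ ($j\ge0$, $a\in O/t^j$) and of $\{\sigma_aM_0:a\in O\}$, and the last set does not meet $S^\circ$.

* Covering. By (11), a point $M$ in no $\sigma_a\tau_t^jU$ lies in $E_N$ for all $N$, say $\sigma_{-a_N}M\in\tau_t^NS(O)$ with $a_N\in O$. Let $a$ be a limit point of $(a_N)$. Points of $\tau_t^NS(O)$ tend to $M_0$ as $N\to\infty$, so $\sigma_{-a}M=M_0$.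
* Disjointness. For fixed $j$ and distinct $a$, apply $\det$ and use Step 3 of Lemma 10. Let $j<j'$. Applying $\sigma_a\tau_t^j$ to the definition of $U$, we see that $\sigma_a\tau_t^jU$ is the complement in $\sigma_a\tau_t^jS(O)$ of $\bigcup_b\sigma_{a+t^jb}\tau_t^{j+1}S(O)$. Now $\sigma_{a'}\tau_t^{j'}U\subset\sigma_{a'}\tau_t^{j+1}S(O)$. If $a'\equiv a$ mod $t^j$, this lies in that union. Otherwise it is disjoint from $\sigma_a\tau_t^jS(O)$, again by applying $\det$.
* The points $\sigma_aM_0=\sigma_a\tau_t^NM_0$ lie in $E_N$ for all $N$, and the argument just given shows that $E_{j+1}$ is disjoint from every $\sigma_{a'}\tau_t^jU$.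
* $A_{\sigma_aM_0}$ is conjugate to $e+a$, which is not regular since $r\ge2$.

The map $\sigma_a\tau_t^j$ preserves $S^\circ$ and scales $dM$ by $q^{-Wj}$ and $dc$ by $q^{-jn(n+1)/2}$; so it scales fiber measures by $q^{-\kappa_\lambda j}$. Since $f$ only sees $S^\circ$, we get at every point of $\mathfrak c(F)$
$$f_{1_{S(O)}}(c)=\sum_{j\ge0}q^{-\kappa_\lambda j}\sum_{a\in O/t^j}f_{1_U}\bigl(\tau_t^{-j}\sigma_a^{-1}c\bigr).$$
For fixed $j$ the terms with different $a$ have disjoint supports. So the $j$-th term is continuous and bounded by $Cq^{-\kappa_\lambda j}$, and the series converges uniformly. Hence $f_{1_{S(O)}}$ is finite and continuous, $M_0$ is very good for $\det$, and $e$ and its conjugates are very good for $p$. By translation, all $A$ with $p(A)=(x-a)^n$ are very good. This completes the induction.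

*Proof of Theorem 2.* By Steps 4–8 all points of $\mathfrak{gl}_n(F)$ are very good. A smooth compactly supported measure is $h\,dA$ with $h$ locally constant of compact support. Decompose $h$ into a linear combination of nonnegative locally constant functions with small supports. Each has a continuous density that vanishes off a compact set, so $p_*(h\,dA)=f\,dc$ with $f$ continuous and compactly supported. The formula for $1_{\mathfrak{gl}_n(O)}dA$ is (12). $\square$

## 13. The value $\beta_n$ at split polynomials, and the maximum for $n\le3$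

Let $f$ be the continuous density of $p_*(1_{\mathfrak{gl}_n(O)}dA)$. Note two other forms of $\beta_n$: since $\#\mathrm{Fl}_n(\mathbb F_q)=\prod_i\frac{q^i-1}{q-1}$ is the number of full flags in $\mathbb F_q^n$,
$$\beta_n=\#\mathrm{Fl}_n(\mathbb F_q)\,q^{-n(n-1)/2}=\gamma\,(1-q^{-1})^{-n}.$$

*Proof of Theorem 3(i).* **Step 1: count matrices through invariant flags.** Let $\tilde w_i\in GL_n(O)$ represent $GL_n(\mathbb F_q)/B(\mathbb F_q)$, with $B$ the upper triangular group. Let $N_1^-$ be the group of lower unipotent matrices with below-diagonal entries in $tO$, with Haar measure $du$ of total volume $q^{-n(n-1)/2}$, and let $\mathfrak b(O)$ be the integral upper triangular matrices. The saturated full flags of $O^n$ form $GL_n(O)/B(O)$. A flag reduces mod $t$ to one class $\tilde w_iB(\mathbb F_q)$, and the flags reducing to the standard flag are uniquely $u\cdot$(standard) with $u\in N_1^-$, since a matrix in $GL_n(O)$ that is upper triangular mod $t$ factors uniquely in $N_1^-B(O)$. So the saturated flags are uniquely $\tilde w_iu\cdot$(standard). A matrix $A\in\mathfrak{gl}_n(O)$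 with $n$ distinct eigenvalues in $O$ stabilizes exactly $n!$ full flags of $F^n$, hence $n!$ saturated flags of $O^n$. Therefore the maps
$$\Theta_i:N_1^-\times\mathfrak b(O)\to\mathfrak{gl}_n(O),\qquad\Theta_i(u,b)=\tilde w_iubu^{-1}\tilde w_i^{-1}$$
together cover each such $A$ exactly $n!$ times.

**Step 2: the Jacobian.** We claim that $\Theta_i$ has Jacobian of absolute value $|\Delta(b)|$, $\Delta=\prod_{i<j}(b_{ii}-b_{jj})$. Conjugation preserves $dA$ and $du$ is invariant, so we may take $u=1$ and drop $\tilde w_i$. The differential is $(X,Y)\mapsto[X,b]+Y$ with $X$ strictly lower and $Y$ upper triangular, so we need the determinant of $X\mapsto[X,b]$ mod $\mathfrak b$. For $i>j$, $[E_{ij},b]=\sum_{l\ge j}b_{jl}E_{il}-\sum_{l\le i}b_{li}E_{lj}$ is $(b_{jj}-b_{ii})E_{ij}$ plus terms with smaller difference of indices. So the determinant is $\pm\Delta(b)$.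

**Step 3: compare with roots.** Integrate over the $A\in\mathfrak{gl}_n(O)$ with $n$ distinct eigenvalues in $O$, against $\psi\ge0$. By Steps 1 and 2, and since there are $\#\mathrm{Fl}_n(\mathbb F_q)$ indices $i$,
$$\int\psi(p(A))\,dA=\frac{\beta_n}{n!}\int_{O^n}\psi\Bigl(\prod(x-\alpha_i)\Bigr)|\Delta(\alpha)|\,d\alpha=\beta_n\int_{\text{split}}\psi(c)\,dc .$$
The last equality holds because $\alpha\mapsto\prod(x-\alpha_i)$ has Jacobian $\pm\Delta(\alpha)$ and is generically $n!$ to $1$. So $f=\beta_n$ almost everywhere on the set of separable $c\in\mathfrak c(O)$ that split. This set is open, by the inverse function theorem. By continuity $f=\beta_n$ on it and on its closure in $\mathfrak c(O)$, which contains all $\prod(x-\alpha_i)$ with $\alpha_i\in O$: perturb the $\alpha_i$ to make them distinct. $\square$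

*Proof of Theorem 3(ii).* By (12) and $\beta_n=\gamma(1-q^{-1})^{-n}$ the two forms of the statement are equivalent, given (i). The case $n=1$ is Example 1. Let $n\in\{2,3\}$, assume the result for smaller $n$, and let $B=C_n(F)$, finite by Theorem 2.

**Step 1: reduce to $c\equiv x^n$ mod $t$.** If $c$ mod $t$ has two coprime factors, then by Hensel $R_c\cong R_{c'}\times R_{c''}$, and $Z(R_c)=Z(R_{c'})Z(R_{c''})\le(1-q^{-1})^{-n}$. If $c$ mod $t$ is irreducible, $R_c$ is a discrete valuation ring with residue field of size $q^n$, so $Z(R_c)=(1-q^{-n})^{-1}\le(1-q^{-1})^{-n}$. In both cases $f(c)\le\beta_n$. As $n$ is prime, the remaining case is $c\equiv(x-a)^n$ mod $t$. Translating by $a$ does not change $R_c$, so let $c\equiv x^n\pmod t$.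

**Step 2: split by the type of the reduction.** If $p(A)\equiv x^n$, then $A$ mod $t$ is nilpotent. Let $f_\lambda$ be the density of the pushforward of Haar measure on
$$\mathcal N_\lambda=\{A\in\mathfrak{gl}_n(O):A\bmod t\text{ nilpotent of type }\lambda\}.$$
So $f=\sum_\lambda f_\lambda$ almost everywhere on $\{c\equiv x^n\}$. Let $S_\lambda(tO)$ be the set of $M\in S_\lambda$ with all $m_{ij}^{(l)}\in tO$, and $f_{S_\lambda(tO)}$ the density of $\det_*(1_{S_\lambda(tO)}dM)$. We claim
$$f_\lambda=K_\lambda\,f_{S_\lambda(tO)}\quad\text{for a constant }K_\lambda>0.\tag{13}$$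
The map $a$ of Lemma 8 is defined over $O$. Its differential over $k$ is surjective at all $(\bar g,\bar M_0)$: at $\bar g=1$ by the proof of Lemma 8 over $k$, and in general by equivariance. The following is Hensel's lemma with measures. Let $h$ be a map given near an integral point $x_0$ by integral polynomials and inverses of units, from $N$ to $N'$ variables, with differential surjective mod $t$. Adding coordinate functions to $h$ we may assume $N=N'$ and $dh(x_0)$ invertible mod $t$. Then
$$\bigl(h(x_0+ty)-h(x_0)\bigr)/t=dh(x_0)\,y+t\,r(y),$$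
where $r$ is integral and $y\equiv y'\pmod{t^i}$ implies $r(y)\equiv r(y')\pmod{t^i}$. So the right side is well defined mod $t^i$, and injective there: if the values at $y,y'$ agree mod $t^i$ and $y\equiv y'$ mod $t^{i'}$ with $i'<i$, then $dh(x_0)(y-y')\equiv0$ mod $t^{i'+1}$, so $y\equiv y'$ mod $t^{i'+1}$. So it is bijective mod every $t^i$, hence a measure-preserving bijection of $O^N$. Returning to general $N\ge N'$: $h$ pushes Haar measure on the residue class of $x_0$ to a fixed multiple of Haar measure on the residue class of $h(x_0)$. Now $GL_n(O)\times S_\lambda(tO)$ is the union of the residue classes of the $(\bar g,\bar M_0)$, and with $\bar e=A_{\bar M_0}$ each residue class in $\mathcal N_\lambda$ is hit by exactly $\#Z(\bar e)^\times$ of them, $Z(\bar e)^\times$ being the centralizer of $\bar e$ in $GL_n(\mathbb F_q)$. So $a$ pushes Haar measure on $GL_n(O)\times S_\lambda(tO)$ to a positive multiple of Haar measure on $\mathcal N_\lambda$. Since $p(a(g,M))=\det M$, (13) follows.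

**Step 3: evaluate or bound each $f_\lambda$ at $c\equiv x^n$.**

* $\lambda=(n)$: $\det$ is the identity of $\mathfrak c$, so $f_{S_\lambda(tO)}(c)=1$.
* $\lambda=(1^n)$: $\mathcal N_\lambda=t\,\mathfrak{gl}_n(O)$ and $p(tA)=\tau_tp(A)$. Comparing volume factors, $f_\lambda(c)=q^{-n^2+n(n+1)/2}f(\tau_t^{-1}c)=q^{-\kappa}f(\tau_t^{-1}c)\le q^{-\kappa}B$ with $\kappa=n(n-1)/2\ge1$.
* $n=3$, parts $1$ and $2$: up to order $M=\begin{pmatrix}x^2+a_1x+a_0&u\\w&x+d\end{pmatrix}$ and $c=(x^2+a_1x+a_0)(x+d)-uw$ with $a_1,a_0,d,u,w\in tO$. For fixed $d$ and $s=uw$ we have $c_1=a_1+d$, $c_2=a_0+a_1d$, $c_3=a_0d-s$, so $(a_1,a_0,s)\mapsto c$ is unimodular. Given $c\equiv x^3$ and $d\in tO$, automatically $a_1,a_0\in tO$, and $s=-c(-d)\in tO$. The density of $uw$ at $s\in tO$, $s\ne0$, for $u,w\in tO$, is $\int_{1\le v(u)\le v(s)-1}|u|^{-1}du=(1-q^{-1})(v(s)-1)$. So for almost every $c$, $f_{S_\lambda(tO)}(c)=(1-q^{-1})\Phi(c)$ with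
$$\Phi(c)=\int_{tO}\bigl(v(c(-d))-1\bigr)\,dd=\sum_\theta\int_{tO}v(d+\theta)\,dd-q^{-1},$$
$\theta$ running over the roots of $c$ with multiplicity, all of positive valuation.

**Step 4: bound $\Phi$.** As in Section 3, choose $d_0\in tO$ with $v(d_0+\theta)$ maximal, possibly $\infty$. Then $v(d+\theta)\le v(d-d_0)$ for all $d\in tO$, as otherwise $v(d_0+\theta)=v(d-d_0)<v(d+\theta)$. Hence $\int_{tO}v(d+\theta)\,dd\le\int_{tO}v(d)\,dd$, with equality if $\theta\in tO$. So
$$\Phi(c)\le\Phi_{\max}:=3\int_{tO}v(d)\,dd-q^{-1},$$
with equality if all roots of $c$ lie in $tO$.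

**Step 5: compare with the split case.** Let $Q=K_{(n)}$ for $n=2$, and $Q=K_{(3)}+K_{(1,2)}(1-q^{-1})\Phi_{\max}$ for $n=3$. Steps 2–4 give
$$f(c)\le Q+q^{-\kappa}B\quad\text{for almost every }c\equiv x^n .$$
Instead of computing $Q$, use part (i). For almost every $c=\prod(x-\alpha_i)$ with $\alpha_i\in tO$, a set of positive measure, every estimate is an equality except the one for $(1^n)$, so $f(c)=Q+q^{-\kappa}f(\tau_t^{-1}c)$. Here $\tau_t^{-1}c=\prod(x-\alpha_i/t)$ splits over $O$, so both values of $f$ are $\beta_n$ by (i), and $\beta_n=Q+q^{-\kappa}\beta_n$. Thus $Q=(1-q^{-\kappa})\beta_n$. By continuity of $f$ and Step 1, everywhere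
$$f(c)\le\max\bigl(\beta_n,\ (1-q^{-\kappa})\beta_n+q^{-\kappa}B\bigr).$$
Taking the supremum, $B\le\max(\beta_n,(1-q^{-\kappa})\beta_n+q^{-\kappa}B)$. If $B>\beta_n$, this gives $(1-q^{-\kappa})B\le(1-q^{-\kappa})\beta_n$, a contradiction as $\kappa\ge1$. So $B\le\beta_n$, and with (i) $C_n(F)=\beta_n$. $\square$

For $n=2$ one can see the constant directly: $f_{S_{(2)}(tO)}=1$ on $\{c\equiv x^2\}$, so $Q=K_{(2)}=f_{(2)}(c)=1-q^{-2}$ by the count in Example 8, and $(1-q^{-1})\beta_2=(1-q^{-1})(1+q^{-1})$ is the same number.
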